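\title{Covering a group by translates of the combinatorial derivation of a partition cell}

\begin{abstract}
For a subset $A$ of an infinite group $G$ let $\Delta(A)$ be the set of all $g\in G$ such that $gA\cap A$ is infinite. Let $c(n)$ be the least $m$ such that every partition of an infinite group into $n$ cells has a cell $A$ with $G=F\Delta(A)$ for some $F\subseteq G$ with $|F|\le m$. Protasov asked whether $c(n)\le 2^n$. We show that the answer is negative: $c(n)>2^n$ for all $n\ge 10$, although $c(n)\le 2^n$ for $n\le 8$. The number $c(n)$ is characterized by a closure condition on subsets of $\mathbb N^n$ in which no group appears. From this we obtain upper and lower bounds that differ by a factor $O(\ln n)$, the asymptotics $\ln c(n)=n\ln n-n\ln\ln n-n+o(n)$, and the values $c(1),\dots,c(4)=1,2,3,5$. The lower bounds are realized by partitions of the free group of countable rank.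
\end{abstract}

\section{Introduction}

Let $G$ be a group with identity $1_G$. For $A\subseteq G$ put
\[
\Delta(A)=\{g\in G:\ |gA\cap A|=\infty\}.
\]
This set should be compared with $AA^{-1}=\{g\in G: gA\cap A\ne\varnothing\}$, which contains it: $AA^{-1}$ records the translates of $A$ that meet $A$, and $\Delta(A)$ records those that still meet $A$ after any finite change of $A$. If $G$ is finite, then $\Delta(A)$ is always empty, so all groups below are infinite. For $F,B\subseteq G$ write $FB=\{fb:f\in F,\ b\in B\}$, and let
\[
\operatorname{cov}(B)=\min\{|F|:\ F\subseteq G,\ FB=G\},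
\]
with $\operatorname{cov}(B)=\infty$ if no finite $F$ works. A cell of a finite partition need not have finite covering number: neither half of $\mathbb Z=\{x\ge0\}\cup\{x<0\}$ has. For both halves, however, $\Delta(A)=\mathbb Z$. This suggests measuring a partition by the numbers $\operatorname{cov}(\Delta(A_i))$. Let $c(n)$ be the least $m$ such that for every infinite group $G$ and every partition $G=A_1\cup\dots\cup A_n$ some cell satisfies $\operatorname{cov}(\Delta(A_i))\le m$. It makes no difference whether empty cells are allowed: our upper bounds allow them and our examples have none.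

By a result of S.~Slobodianiuk, $c(n)\le 2^{2^{n-1}-1}$. In the other direction, the partition of $\mathbb Z$ into residue classes modulo $n$ has $\Delta(A_i)=n\mathbb Z$ for all $i$, so $c(n)\ge n$. For infinite amenable groups it is known that $n$ translates suffice, and the argument is short. Let $\mu$ be a left-invariant finitely additive probability measure on all subsets of $G$; finite sets are null because $G$ is infinite. Some cell $A$ has $\mu(A)\ge 1/n$, so a set $F$ for which the translates $fA$ $(f\in F)$ have pairwise finite intersections has at most $n$ elements. If $F$ is maximal with this property, then every $gA$ meets some $fA$ in an infinite set, that is, $g\in f\Delta(A)$.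

Without a measure, consider $n=2$. Suppose $\Delta(A_1)\neq G$ and take $h\notin\Delta(A_1)$. Then $hA_1$ lies in $A_2$ up to a finite set, so $G$ is covered by $A_2$ and $h^{-1}A_2$ up to a finite set. In particular $A_2$ is infinite, and each $gA_2$ meets $A_2$ or $h^{-1}A_2$ in an infinite set, whence $G=\{1_G,h^{-1}\}\Delta(A_2)$. So $c(2)=2$. Here a cell was removed at the price of doubling the number of translates, and one may hope that a factor of about $2$ per cell is the price in general. This leads to the question posed by Protasov \cite{Protasov}.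

\medskip
\noindent\textbf{Question.} Given a partition $G=A_1\cup\dots\cup A_n$ of an infinite group, do there exist a cell $A_i$ and a set $F\subseteq G$ with $G=F\Delta(A_i)$ and $|F|\le 2^n$? In other words, is $c(n)\le 2^n$ for all $n$?
\medskip

The answer is no. Put
\[
\sigma_k(j)=\sum_{i=0}^{j}k^i,\qquad s(n)=\max_{1\le k\le n}\sigma_k(n-k).
\]
Evaluating the sums gives $s(1),\dots,s(7)=1,2,3,7,15,40,121$, attained for instance at $k=1,1,2,2,2,3,3$.

\begin{theorem}\label{thm:answer}
For $n\ge2$ the free group $G$ of countable rank has a partition into $n$ nonempty cells such that $G\ne FA_iA_i^{-1}$, and hence $G\ne F\Delta(A_i)$, for all $i$ and all $F\subseteq G$ with $|F|\le s(n-1)$. For $n\ge 10$ we have $s(n-1)\ge 4^{n-5}\ge 2^n$, so the answer to the question is negative.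
\end{theorem}

\begin{theorem}\label{thm:growth}
\begin{enumerate}
\item[(i)] For $n\ge2$ we have $s(n-1)+1\le c(n)\le s(n)$, and
\[
\ln c(n)=n\ln n-n\ln\ln n-n+o(n).
\]
If $k$ attains the maximum in the definition of $s(n)$ and $2\le k\le n-1$, then $c(n)>\frac{k-1}{e(n-k+1)}\,s(n)$. Moreover $s(n)/c(n)=O(\ln n)$.
\item[(ii)] $c(n)\le 2^n$ for $n\le8$, and $c(n)>2^n$ for $n\ge10$.
\item[(iii)] $c(1),c(2),c(3),c(4)=1,2,3,5$.
\end{enumerate}
\end{theorem}

We do not decide whether $c(9)\le 2^9$. By (iii), the bound $n$ that holds for amenable groups fails in general already for $n=4$.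

Both theorems come from an exact description of $c(n)$. Let $\mathbb N=\{0,1,2,\dots\}$ and $[n]=\{1,\dots,n\}$, order $\mathbb N^n$ coordinatewise, let $\mathbf e_1,\dots,\mathbf e_n$ be the standard basis and let $\mathbf 1=(1,\dots,1)$.

\begin{definition}\label{def:closed}
Let $m\ge1$ be an integer. A set $\mathcal N\subseteq\mathbb N^n$ is \emph{$m$-closed} if
\begin{enumerate}
\item[(a)] $p\in\mathcal N$ and $p'\ge p$ imply $p'\in\mathcal N$;
\item[(b)] $\mathbf 1\in\mathcal N$;
\item[(c)] for all $u,v\in\mathbb N^n$ and $k\in[n]$, if $u+\mathbf e_k\in\mathcal N$ and $v+m\mathbf e_k\in\mathcal N$, then $u+v\in\mathcal N$.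
\end{enumerate}
It is \emph{proper} if $0\notin\mathcal N$.
\end{definition}

\begin{theorem}\label{thm:char}
The number $c(n)$ is the least $m\ge1$ such that every $m$-closed subset of $\mathbb N^n$ contains $0$.
\end{theorem}

One should read $p\in\mathcal N$ as ``$G$ is covered, up to a finite set, by $p_1$ translates of $A_1$, \dots, $p_n$ translates of $A_n$'', and (c) as the exchange made above for $n=2$. Section~\ref{sec:cover} shows that a partition in which every $\operatorname{cov}(\Delta(A_i))$ exceeds $m$ gives a proper $m$-closed set. Section~\ref{sec:free}, the heart of the paper, proves the converse: in a free group nothing but these three rules obstructs such a partition. After that no group appears. A lower bound for $c(n)$ is a proper $m$-closed set (Section~\ref{sec:weights}), and an upper bound is a derivation of $0$ from the rules (Section~\ref{sec:upper}). Sections~\ref{sec:asym} and~\ref{sec:small} treat large and small $n$.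

\section{From partitions to closed sets}\label{sec:cover}

Write $X\subseteq^*Y$ if $X\setminus Y$ is finite.

\begin{proposition}\label{prop:cover}
Let $G$ be an infinite group, $G=A_1\cup\dots\cup A_n$, and let $m\ge1$ be such that $\operatorname{cov}(\Delta(A_i))>m$ for all $i$. Let $\mathcal N$ be the set of all $p\in\mathbb N^n$ for which there are $F_1,\dots,F_n\subseteq G$ with $|F_i|\le p_i$ and $G\subseteq^*\bigcup_iF_iA_i$. Then $\mathcal N$ is a proper $m$-closed set.
\end{proposition}

\begin{proof}
Sets $F_i$ that witness $p\in\mathcal N$ also witness $p'\in \mathcal N$ for $p'\ge p$, which is (a). The choice $F_i=\{1_G\}$ gives (b). If $0\in\mathcal N$, then $G\subseteq^*\varnothing$, which is false for infinite $G$.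

For (c), let $(F_i)$ witness $u+\mathbf e_k\in\mathcal N$ and let $(F_i')$ witness $v+m\mathbf e_k\in\mathcal N$. If $|F_k|\le u_k$, then $u\in\mathcal N$ and $u+v\in\mathcal N$ by (a). Otherwise $|F_k|=u_k+1$; fix $f_0\in F_k$. We cover the translate $f_0A_k$ by means of the second family. Choose $F''\subseteq F'_k$ with $|F''|\le m$ and $|F'_k\setminus F''|\le v_k$. Since $\operatorname{cov}(\Delta(A_k))>m$, there is $h\notin F''\Delta(A_k)$; this is the only use of the hypothesis. For $f\in F''$ we have $f^{-1}h\notin\Delta(A_k)$, so $hA_k\cap fA_k$ is finite. Thus the translates $fA_k$ with $f\in F''$ cover only a finite part of $hA_k$, and the rest of the second family must cover almost all of it. Multiplying by $f_0h^{-1}$, we get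
\[
f_0A_k\subseteq^* f_0h^{-1}\Big(\bigcup_{i\ne k}F_i'A_i\ \cup\ (F_k'\setminus F'')A_k\Big).
\]
Hence the sets $F_i\cup f_0h^{-1}F'_i$ for $i\ne k$, together with $(F_k\setminus\{f_0\})\cup f_0h^{-1}(F_k'\setminus F'')$ for $i=k$, give a cover of $G$ up to a finite set. Their sizes are at most $u_i+v_i$, so $u+v\in\mathcal N$.
\end{proof}

\begin{example}\label{ex:sum}
For the residue classes modulo $n\ge2$ in $\mathbb Z$, every translate of a cell is a cell and all $n$ classes are needed, so $\mathcal N=\{p: p_1+\dots+p_n\ge n\}$. This set is $(n-1)$-closed: the hypotheses of (c) say that the coordinate sum of $u$ is at least $n-1$ and that of $v$ is at least $1$.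
\end{example}

The following observation is the last step of every upper bound.

\begin{lemma}\label{lem:descent}
If $\mathcal N$ is $m$-closed and $m\mathbf e_k\in\mathcal N$ for some $k$, then $0\in\mathcal N$.
\end{lemma}

\begin{proof}
Rule (c) with $v=0$ and $u=(j-1)\mathbf e_k$ shows that $j\mathbf e_k\in\mathcal N$ implies $(j-1)\mathbf e_k\in\mathcal N$. Apply this for $j=m,m-1,\dots,1$.
\end{proof}

\section{From closed sets to partitions of the free group}\label{sec:free}

\begin{proposition}\label{prop:free}
Suppose that a proper $m$-closed set $\mathcal N\subseteq\mathbb N^n$ exists. Then the free group $G$ of countable rank has a partition into $n$ nonempty cells such that for every $i\in[n]$ and every nonempty $F\subseteq G$ with $|F|\le m$ there is $g\in G$ with $gA_i\cap FA_i=\varnothing$. For this $g$ we have $g\notin FA_iA_i^{-1}\supseteq F\Delta(A_i)$. In particular $c(n)>m$.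
\end{proposition}

The last two assertions follow from the first: if $g=fba^{-1}$ with $f\in F$ and $a,b\in A_i$, then $ga=fb\in gA_i\cap FA_i$.

\subsection*{Requirements and valid colorings}
A partition is a coloring $\chi:G\to[n]$. There are countably many requirements, one for each pair $(i,F)$, and we let a new free generator serve as the element $g$ for each of them. Let $G$ be free on $g_1,g_2,\dots$, and let $H_t=\langle g_1,\dots,g_t\rangle$, so $H_0=\{1_G\}$. List the pairs $(i,F)$ with $i\in[n]$, $\varnothing\ne F\subseteq G$, $|F|\le m$. Every finite set lies in some $H_t$, so we can assign to the successive pairs increasing indices $t\ge1$ with $F\subseteq H_{t-1}$. Write $(i_t,F_t)$ for the pair with index $t$, and put $(i_t,F_t)=(1,\{1_G\})$ for the unused $t$.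

A point $x$ lies in $g_\tau A_{i}\cap fA_{i}$ exactly when $g_\tau^{-1}x$ and $f^{-1}x$ both have color $i$. We therefore call a coloring $\chi:H_t\to[n]$ \emph{valid} if for all $1\le\tau\le t$, $x\in H_t$ and $f\in F_\tau$,
\begin{equation}\label{eq:valid}
\chi(g_\tau^{-1}x)\ne i_\tau\quad\text{or}\quad\chi(f^{-1}x)\ne i_\tau .
\end{equation}
If $\chi$ is valid and $h\in H_t$, then $y\mapsto\chi(yh)$ is valid, because its condition at $x$ is the condition for $\chi$ at $xh$. So when $H_t$ is a subgroup of a larger group, we may call a coloring of a right coset $H_ty$ valid if $h\mapsto\chi(hy)$ is valid; this does not depend on the representative $y$.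

We want valid colorings of $H_t$ for all $t$, by induction on $t$. The group $H_t$ is a union of cosets of $H_{t-1}$, the old requirements live inside single cosets, and the new requirement links different cosets. To satisfy a link we must forbid the color $i_t$ at certain points of a coset. So the bare existence of valid colorings is too weak an induction hypothesis: we need valid colorings subject to finitely many prohibitions, and we must know which amounts of prohibition are tolerable. The complement of $\mathcal N$ provides this.

Let $\mathcal S=\mathbb N^n\setminus\mathcal N$. By (a), $\mathcal S$ is down-closed: $p\in\mathcal S$ and $p'\le p$ imply $p'\in\mathcal S$. A \emph{prohibition} is a tuple $E=(E_1,\dots,E_n)$ of finite sets of group elements, its \emph{size} is $|E|=(|E_1|,\dots,|E_n|)$, and a coloring \emph{avoids} $E$ if for each $i$ no point of $E_i$ has color $i$.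

\begin{lemma}\label{lem:avoid}
Let $t\ge0$ and let $E$ be a prohibition with $E_1,\dots,E_n\subseteq H_t$ and $|E|\in\mathcal S$. Then some valid coloring of $H_t$ avoids $E$.
\end{lemma}

This is the statement dual to Proposition~\ref{prop:cover}. There, $p\notin\mathcal N$ meant that for all $F_i$ with $|F_i|\le p_i$ there are points $x$ outside $\bigcup F_iA_i$; for such $x$ the coloring $y\mapsto\chi(yx)$ avoids $(F_1^{-1},\dots,F_n^{-1})$.

\subsection*{The tree of cosets}
Fix $t\ge1$ and write $H=H_{t-1}$, $K=H_t$, $g=g_t$, $k=i_t$, $F=F_t\subseteq H$. Let $T$ be the graph whose vertices are the right cosets $Hx$ $(x\in K)$, with one edge $\varepsilon_x$ for each $x\in K$, joining $Hg^{-1}x$ to $Hx$. Traversing an edge means moving from a point $y$ to the point $gy$ or $g^{-1}y$.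

\begin{lemma}\label{lem:tree}
The graph $T$ is a tree.
\end{lemma}

\begin{proof}
Every $x\in K$ is a product $a_l\cdots a_1$ with $a_j\in H\cup\{g,g^{-1}\}$, and consecutive cosets $Ha_j\cdots a_1$ are equal or adjacent. So $T$ is connected. It remains to show that a path of length $l\ge1$ that never traverses an edge and immediately returns along it is not closed. Suppose such a path leaves its first coset from the point $y_0$. It enters the next coset at $g^{\delta_1}y_0$, leaves it from a point $h_1g^{\delta_1}y_0$, and so on; it enters its last coset at $\omega y_0$, where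
\[
\omega=g^{\delta_l}h_{l-1}g^{\delta_{l-1}}\cdots h_1g^{\delta_1},\qquad h_j\in H,\quad \delta_j=\pm1 .
\]
If $h_j=1_G$ and $\delta_{j+1}=-\delta_j$, the path returns along the edge it has just used; so $h_j=1_G$ implies $\delta_{j+1}=\delta_j$. Recall that each element of a free group is represented by exactly one reduced word in the generators, that is, a word in which no letter stands next to its inverse; elements of $H$ are those whose reduced word does not involve $g^{\pm1}$. Replace each $h_j$ in $\omega$ by its reduced word. Two letters $g^{\pm1}$ are then adjacent only where $h_j=1_G$, and there they are equal; the letters of $h_j$ are not inverse to $g^{\pm1}$. So the resulting word is reduced, it involves $g^{\pm1}$, and $\omega\notin H$. Hence $H\omega y_0\ne Hy_0$.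
\end{proof}

For $\tau<t$ both $g_\tau$ and $F_\tau$ lie in $H$, so the two points in \eqref{eq:valid} lie in the coset $Hx$. For $\tau=t$ the condition concerns the point $g^{-1}x\in Hg^{-1}x$ and the set $F^{-1}x$, which lies in $Hx$ because $F\subseteq H$; see Figure~\ref{fig:edge}. Therefore a coloring of $K$ is valid if and only if its restriction to each coset of $H$ is valid and, for each $x\in K$, the \emph{constraint of $\varepsilon_x$} holds: the color $k$ does not occur both on $\{g^{-1}x\}$ and on $F^{-1}x$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}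
\draw (0,0) ellipse (1.7 and 1);
\draw (5.4,0) ellipse (1.9 and 1);
\node at (0,1.3) {$Hg^{-1}x$};
\node at (5.4,1.3) {$Hx$};
\fill (0.7,0) circle (2pt);
\node at (0.1,0) {$g^{-1}x$};
\fill (4.1,0) circle (2pt);
\node at (4.1,-0.3) {$x$};
\draw[thick,->] (0.8,0) -- (4.0,0);
\node at (2.6,0.25) {$\varepsilon_x$};
\draw[dashed] (5.8,0.2) ellipse (0.9 and 0.35);
\fill (5.3,0.2) circle (2pt);
\fill (5.8,0.25) circle (2pt);
\fill (6.3,0.15) circle (2pt);
\node at (5.8,-0.5) {$F^{-1}x$};
\end{tikzpicture}
\caption{An edge $\varepsilon_x$ of the tree of right cosets of $H$ in $K$. Its constraint forbids the color $k$ from occurring both at the point $g^{-1}x$ and in the set $F^{-1}x$, which has at most $m$ points. It is met by forbidding $k$ at either end: at one point of the left coset, or at $|F|\le m$ points of the right coset.}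
\label{fig:edge}
\end{figure}

The mechanism is visible for $n=2$, $m=1$ and the set of Example~\ref{ex:sum}, where $\mathcal S=\{0,\mathbf e_1,\mathbf e_2\}$. Lemma~\ref{lem:avoid} then says that one color may be forbidden at one point. Root $T$ at the coset containing that point and color the root by induction. Every other coset has exactly one edge toward the root, because $T$ is a tree; color the coset so that it avoids $k$ at its end of this edge, which is a single point since $|F|=1$. Each coset carries at most one prohibition, and each edge is taken care of by its outer end. For larger $m$ an edge may put up to $m$ prohibited points into one coset of $H_{t-1}$, and at the next level of the induction these points are scattered over several cosets of $H_{t-2}$, so that no root contains them all. We then decide edge by edge which end pays, and rule (c) says that one of the two ends can afford it.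

\begin{lemma}\label{lem:subtree}
Assume Lemma~\ref{lem:avoid} for $t-1$. Let $\Gamma$ be a finite subtree of $T$ and let $E$ be a prohibition with $|E|\in\mathcal S$ whose points lie in cosets that are vertices of $\Gamma$. Then these cosets have valid colorings that avoid $E$ and satisfy the constraints of all edges of $\Gamma$.
\end{lemma}

\begin{proof}
We use induction on the number of vertices, for all $E$ at once. For one vertex $Hy$, translate to $H$ by $y^{-1}$ on the right and apply Lemma~\ref{lem:avoid} for $t-1$. Otherwise let $Q$ be a leaf of $\Gamma$, let $\varepsilon_x$ be its edge, and let $\Gamma'$ be the tree $\Gamma$ with $Q$ and $\varepsilon_x$ removed. Of the two sets $\{g^{-1}x\}$ and $F^{-1}x$, let $Z$ be the one in $Q$ and $Z'$ the other, which lies in a vertex of $\Gamma'$. Let $E^Q$ and $E'$ be the parts of $E$ inside and outside $Q$, so that $|E^Q|+|E'|=|E|$. Consider the vectors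
\[
|E^Q|+|Z|\,\mathbf e_k\qquad\text{and}\qquad |E'|+|Z'|\,\mathbf e_k .
\]
One of $Z,Z'$ is a single point and the other has at most $m$ points. If both vectors were in $\mathcal N$, then one of $|E^Q|,|E'|$ could serve as $u$ and, by (a), the other as $v$ in rule (c), and we would get $|E|\in\mathcal N$. So at least one of the vectors lies in $\mathcal S$.

\emph{Case 1: $|E^Q|+|Z|\mathbf e_k\in\mathcal S$.} Add $Z$ to the $k$th set of $E^Q$. The new prohibition has size at most $|E^Q|+|Z|\mathbf e_k$, hence in $\mathcal S$, and $Q$ has a valid coloring that avoids it. Since $|E'|\le|E|$ lies in $\mathcal S$, induction colors $\Gamma'$ avoiding $E'$. The color $k$ does not occur on $Z$.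

\emph{Case 2: $|E'|+|Z'|\mathbf e_k\in\mathcal S$.} Add $Z'$ to the $k$th set of $E'$; the size stays in $\mathcal S$, and induction colors $\Gamma'$ avoiding the new prohibition. Since $|E^Q|\le|E|$ lies in $\mathcal S$, the coset $Q$ has a valid coloring that avoids $E^Q$. The color $k$ does not occur on $Z'$.

In both cases $E$ is avoided and the constraint of $\varepsilon_x$ holds.
\end{proof}

To pass from finite subtrees to $T$ we use compactness in the following form. For a set $X$, the space $[n]^X$ of colorings is compact by Tychonoff's theorem, and a condition that depends on the colors of finitely many points defines a closed set. So a family of such conditions is satisfied by one coloring as soon as every finite subfamily is.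

\begin{proof}[Proof of Lemma~\ref{lem:avoid}]
Let $t=0$. There are no conditions \eqref{eq:valid}. By (a) and (b), every vector $p\ge\mathbf 1$ lies in $\mathcal N$, so $|E|\not\ge\mathbf 1$ and some $E_i$ is empty. Give the point $1_G$ the color $i$.

Let $t\ge1$ and assume the lemma for $t-1$. We need a coloring of $K$ that avoids $E$ and satisfies all instances of \eqref{eq:valid}. Take finitely many instances and a finite subtree $\Gamma$ of $T$ that contains the cosets of all points involved and all cosets that meet $E$. An instance with $\tau=t$ belongs to an edge $\varepsilon_x$ with both ends in $\Gamma$; this edge lies in $\Gamma$, because the path between two vertices of a tree is unique. Color the vertices of $\Gamma$ by Lemma~\ref{lem:subtree} and the rest of $K$ arbitrarily. The chosen instances hold and $E$ is avoided. Compactness finishes the step.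
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:free}]
Consider all instances of \eqref{eq:valid} with $\tau\ge1$, $x\in G$, $f\in F_\tau$. Finitely many of them have $\tau\le t$ and $x\in H_t$ for a suitable $t$. Since $\mathcal N$ is proper, $0\in\mathcal S$, and Lemma~\ref{lem:avoid} with the empty prohibition gives a valid coloring of $H_t$; extend it to $G$ arbitrarily. By compactness some $\chi:G\to[n]$ satisfies all instances. Let $A_i=\chi^{-1}(i)$. Given $(i,F)=(i_t,F_t)$, suppose that $x=g_ta=fb$ with $a,b\in A_i$ and $f\in F$. Then $g_t^{-1}x=a$ and $f^{-1}x=b$ both have color $i_t$, contrary to \eqref{eq:valid}. So $g_tA_i\cap FA_i=\varnothing$.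

If some cells are empty, move into each of them one element of an infinite cell. The property in the proposition passes to subsets of a cell, and a singleton $\{b\}$ has it as well: for $g\notin F$ we have $gb\notin Fb$.
\end{proof}

All parts of Definition~\ref{def:closed} were used: (a) and (b) start the induction, (c) removes a leaf, and properness admits the empty prohibition. Freeness enters only through Lemma~\ref{lem:tree}, and it cannot simply be dropped, since in an amenable group no such partition exists for $m\ge n$.

\begin{proof}[Proof of Theorem~\ref{thm:char}]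
Let $m\ge1$. The inequality $c(n)>m$ means that some partition of some infinite group has $\operatorname{cov}(\Delta(A_i))>m$ for all $i$. By Propositions~\ref{prop:cover} and~\ref{prop:free} this holds if and only if a proper $m$-closed set exists. Since $c(n)\ge1$, the number $c(n)$ is the least $m\ge1$ for which there is none.
\end{proof}

\section{Weighted closed sets and the negative answer}\label{sec:weights}

Example~\ref{ex:sum} is defined by one linear inequality, and it is natural to try $\{p:\sum w_ip_i\ge\sum w_i\}$ with other weights $w_i\ge0$. This gains nothing: the largest weight $w_k$ is at least the average, so $n\mathbf e_k$ lies in the set, and by Lemma~\ref{lem:descent} the set is not proper and $m$-closed for any $m\ge n$. For large $m$ every coordinate must be cheap, in the sense that $m\mathbf e_k\notin\mathcal N$ for all $k$. We achieve this by imposing the inequality for all arrangements of the weights, so that a large entry can always be given the smallest weight.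

Take $n=5$, weights $4,4,4,2,1$ with sum $15$, and let $\mathcal N$ consist of the vectors whose weighted sum is at least $15$ under every arrangement. We check (c) for $m=7$. If $u+\mathbf e_k\in\mathcal N$, then $u$ falls short of $15$ by at most the weight placed at $k$, which is at most $4$; if $v_k\ge1$, then $v$ makes up for this. Let $v_k=0$, $v+7\mathbf e_k\in\mathcal N$, and let $v_1\le v_2\le v_3\le v_4$ denote the other entries. Giving weight $1$ to the entry $7$ yields $4v_1+4v_2+4v_3+2v_4\ge 8$. The least weighted sum of $v$ itself places a weight $4$ on the entry $0$ and equals $4v_1+4v_2+2v_3+v_4$, which is at least half of the previous sum, hence at least $4$. So $\mathcal N$ is $7$-closed and $c(5)\ge8$. The point is that the zero entry shifts the other entries by one place, and geometric decay of the weights bounds the loss caused by a shift.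

\begin{proposition}\label{prop:weights}
Let $n=r+q$ with integers $r\ge1$, $q\ge0$, let $\lambda\ge1$ be real, and let $m\ge1$ be an integer with
\begin{equation}\label{eq:weights}
m\le\lambda^q(r-\lambda)+\sum_{i=0}^{q-1}\lambda^i .
\end{equation}
Then a proper $m$-closed subset of $\mathbb N^n$ exists, and so $c(n)>m$.
\end{proposition}

\begin{proof}
Let $w_1=\dots=w_r=1$, $w_{r+j}=\lambda^{-j}$ for $1\le j\le q$, and $W=\sum_iw_i=r+\sum_{j=1}^q\lambda^{-j}$. Since $\lambda\ge1$, we have
\begin{equation}\label{eq:shift}
w_i\le1,\qquad \lambda^{-1}w_i\le w_i,\qquad \lambda^{-1}w_{i-1}\le w_i\quad(i\ge2),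
\end{equation}
the last with equality for $i>r$. Also $w_n=\lambda^{-q}$, and $\lambda^qW=r\lambda^q+\sum_{i<q}\lambda^i$, so \eqref{eq:weights} says that $m\le\lambda^qW-\lambda^{q+1}$. Put
\[
\mathcal N=\Big\{p\in\mathbb N^n:\ \sum_{i=1}^nw_ip_{\pi(i)}\ge W\ \text{ for all permutations }\pi\text{ of }[n]\Big\}.
\]
The weights are positive, which gives (a) and $0\notin\mathcal N$; the vector $\mathbf 1$ gives equality for all $\pi$. For (c), let $u+\mathbf e_k$ and $v+m\mathbf e_k$ lie in $\mathcal N$, fix $\pi$, and let $a=\pi^{-1}(k)$. Then $\sum_iw_iu_{\pi(i)}\ge W-w_a$, so it suffices to prove $\sum_iw_iv_{\pi(i)}\ge w_a$. If $v_k\ge1$, the term $i=a$ alone gives this. Let $v_k=0$. The inequality for $v+m\mathbf e_k$ and the arrangement $\pi(1),\dots,\pi(a-1),\pi(a+1),\dots,\pi(n),k$ reads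
\[
\sum_{i<a}w_iv_{\pi(i)}+\sum_{i>a}w_{i-1}v_{\pi(i)}+m\lambda^{-q}\ge W .
\]
Multiplying by $\lambda^{-1}$ and using \eqref{eq:shift}, we obtain
\[
\sum_iw_iv_{\pi(i)}\ \ge\ \lambda^{-1}W-m\lambda^{-q-1}\ =\ \frac{\lambda^qW-m}{\lambda^{q+1}}\ \ge\ 1\ \ge\ w_a .
\]
The inequality $c(n)>m$ follows from Proposition~\ref{prop:free}.
\end{proof}

For $\lambda=1$ the right side of \eqref{eq:weights} is $n-1$ and we recover Example~\ref{ex:sum}; the example above is $r=3$, $q=2$, $\lambda=2$.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
For $1\le k\le n-1$ take $\lambda=k$, $r=k+1$, $q=n-1-k$. Then $r-\lambda=1$, and the right side of \eqref{eq:weights} is $k^q+\sum_{i<q}k^i=\sigma_k(n-1-k)$. Choosing the best $k$, we get a proper $m$-closed set with $m=s(n-1)$, and Proposition~\ref{prop:free} gives the partition (for $F=\varnothing$ there is nothing to prove). For $n\ge10$ the choice $k=4$ gives $s(n-1)\ge\sigma_4(n-5)\ge4^{n-5}=2^{2n-10}\ge2^n$.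
\end{proof}

\section{Deriving zero: the upper bound}\label{sec:upper}

To prove $c(n)\le m$ we show that every $m$-closed set $\mathcal N\subseteq\mathbb N^n$ contains $0$. The axioms are invariant under permutations of the coordinates, and an intersection of $m$-closed sets is $m$-closed. So the set of vectors all of whose permutations lie in $\mathcal N$ is an $m$-closed subset of $\mathcal N$, and we may assume that $\mathcal N$ is \emph{symmetric}, that is, invariant under permutations of the coordinates. We do so throughout this section and in the upper bounds of Section~\ref{sec:small}.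

Rule (c) trades one unit at coordinate $k$ for a vector $v$, and the trade is progress only if $v_k=0$. Here is the case $n=m=3$. Since $(1,1,3)\ge\mathbf 1$, the third unit of $\mathbf 1$ can be traded for $(1,1,0)$, which gives $(2,2,0)\in\mathcal N$. By symmetry and (a), $(0,2,3)\in\mathcal N$, so the third unit of $\mathbf 1$ can also be traded for $(0,2,0)$, which gives $(1,3,0)\in\mathcal N$. Now $(1,3,0)$ and $(1,0,3)$ let us trade both the second and the third unit of $\mathbf 1$ for $(1,0,0)$. This gives $(3,0,0)\in\mathcal N$, and $0\in\mathcal N$ by Lemma~\ref{lem:descent}. So $c(3)\le3$. Each step starts afresh from $\mathbf 1$; what improves is the list of available prices.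

\begin{definition}
Let $0\le d\le n-1$. A vector $a\in\mathbb N^d$ is a \emph{relation} if $(a,0^{\,n-1-d},m)\in\mathcal N$, where $0^j$ is a block of $j$ zeros.
\end{definition}

By symmetry and (a), a relation remains a relation if its entries are permuted or increased, or if zeros are added up to length $n-1$. The vector $\mathbf 1\in\mathbb N^{n-1}$ is a relation by (a) and (b). If the empty vector is a relation, then $m\mathbf e_n\in\mathcal N$, and $0\in\mathcal N$ by Lemma~\ref{lem:descent}. So the goal is to shorten relations.

\begin{lemma}\label{lem:trade}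
Let $1\le z\le n-1$, $d=n-z$, and let $a^{(1)},\dots,a^{(z)}\in\mathbb N^d$ be relations. Put $b=\mathbf 1+a^{(1)}+\dots+a^{(z)}\in\mathbb N^d$. Then $(b,0^z)\in\mathcal N$, and deleting from $b$ one entry that is at most $m$ leaves a relation in $\mathbb N^{d-1}$.
\end{lemma}

\begin{proof}
Start from $\mathbf 1\in\mathcal N$. For $j=1,\dots,z$ let $k=d+j$, let $u$ be the current vector minus $\mathbf e_k$, and let $v=(a^{(j)},0^z)$. The vector $v+m\mathbf e_k$ is a permutation of $(a^{(j)},0^{z-1},m)$ and $z-1=n-1-d$, so it lies in $\mathcal N$. Rule (c) gives $u+v\in\mathcal N$: the entry $1$ at $k$ is removed and $a^{(j)}$ is added to the first $d$ coordinates. After $z$ steps we have $(b,0^z)\in\mathcal N$. If $b_i\le m$ and $b'$ is $b$ with $b_i$ deleted, then $(b',0^z,b_i)\in\mathcal N$ by symmetry, so $(b',0^z,m)\in\mathcal N$ by (a), and $z=n-1-(d-1)$.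
\end{proof}

Fix $z$ and apply the lemma to $z$ copies of one relation. Each entry $\alpha$ becomes $1+z\alpha$; then we delete the largest entry and put a $0$ in front to restore the length. The entries are thus pushed along the orbit of $0$ under $\alpha\mapsto1+z\alpha$, and this orbit is $0,\sigma_z(0),\sigma_z(1),\dots$, because
\begin{equation}\label{eq:rec}
\sigma_z(0)=1,\qquad 1+z\,\sigma_z(j)=\sigma_z(j+1).
\end{equation}
After enough repetitions only the beginning of the orbit is left. For $0\le z\le n-1$ put
\[
\rho_z=\big(\sigma_z(0),\sigma_z(1),\dots,\sigma_z(n-z-2)\big)\in\mathbb N^{n-z-1},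
\]
with the convention $0^0=1$, so that $\rho_0=\mathbf 1\in\mathbb N^{n-1}$ and $\rho_{n-1}$ is the empty vector.

\begin{lemma}[stage $z$]\label{lem:stage}
Let $1\le z\le n-1$. If $\rho_{z-1}$ is a relation and $m\ge\sigma_z(n-z)$, then $\rho_z$ is a relation.
\end{lemma}

\begin{proof}
Let $d=n-z\ge1$. For $0\le t\le d$ let $b_t\in\mathbb N^d$ be the list $\sigma_z(0),\dots,\sigma_z(d)$ with $\sigma_z(t)$ omitted. All entries are at most $\sigma_z(d)\le m$. We show that each $b_t$ arises as the vector $b$ in Lemma~\ref{lem:trade}.

The relation $\rho_{z-1}$ has length $d$, and $\sigma_{z-1}(j)\le\sigma_z(j)$, so $(\sigma_z(0),\dots,\sigma_z(d-1))$ is a relation. By \eqref{eq:rec}, $z$ copies of it give $(\sigma_z(1),\dots,\sigma_z(d))=b_0$. Suppose $b_t$ has been obtained and $t<d$. Its last entry is $\sigma_z(d)$. Deleting it and putting a $0$ in front, we get the relation $0,\sigma_z(0),\dots,\sigma_z(d-1)$ with $\sigma_z(t)$ omitted, of length $d$. By \eqref{eq:rec}, $z$ copies of it give the list $\sigma_z(0),\sigma_z(1),\dots,\sigma_z(d)$ with $\sigma_z(t+1)$ omitted, which is $b_{t+1}$. Finally,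 deleting the last entry of $b_d=(\sigma_z(0),\dots,\sigma_z(d-1))$ leaves $\rho_z$.
\end{proof}

\begin{proposition}\label{prop:sandwich}
We have $c(n)\le s(n)$ for $n\ge1$, and $s(n-1)+1\le c(n)$ for $n\ge2$.
\end{proposition}

\begin{proof}
Let $m=s(n)$, so that $m\ge\sigma_z(n-z)$ for all $z\in[n]$. Starting from the relation $\rho_0$, the stages $z=1,\dots,n-1$ show that the empty vector $\rho_{n-1}$ is a relation (for $n=1$ this is $\rho_0$ itself). Hence every $m$-closed set contains $0$, and $c(n)\le s(n)$ by Theorem~\ref{thm:char}. The lower bound is Theorem~\ref{thm:answer}.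
\end{proof}

\section{The growth of $c(n)$}\label{sec:asym}

We complete the proof of Theorem~\ref{thm:growth}(i). Let $n\ge2$ and $\varphi(x)=(n-x)\ln x$ on $[1,n]$, so that $\varphi(k)=\ln k^{n-k}$, and let $M=\max\varphi$. The sum $\sigma_k(n-k)$ has at most $n$ terms, the largest being $k^{n-k}$, so
\begin{equation}\label{eq:phi}
\varphi(k)\le\ln\sigma_k(n-k)\le\varphi(k)+\ln n\qquad(1\le k\le n).
\end{equation}

\emph{The maximum of $\varphi$.} We have $\varphi'(x)=n/x-1-\ln x$, which is decreasing, positive at $x=1$ and negative at $x=n$. So $\varphi$ increases on $[1,x_0]$ and decreases on $[x_0,n]$, where $x_0(1+\ln x_0)=n$. From $n/(1+\ln n)\le x_0\le n$ we get $1+\ln x_0=(1+o(1))\ln n$. Hence $x_0=(1+o(1))\,n/\ln n$ and $\ln x_0=\ln n-\ln(1+\ln x_0)=\ln n-\ln\ln n+o(1)$. Since $x_0\ln x_0=n-x_0=n+o(n)$,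
\begin{equation}\label{eq:M}
M=n\ln x_0-x_0\ln x_0=n\ln n-n\ln\ln n-n+o(n).
\end{equation}
On $[1,n]$ we have $\varphi'(x)\ge-\ln n$, so $\varphi(\lceil x_0\rceil)\ge M-\ln n$. With \eqref{eq:phi} this gives
\begin{equation}\label{eq:lns}
|\ln s(n)-M|\le\ln n .
\end{equation}

\emph{The asymptotics of $\ln c(n)$.} By \eqref{eq:rec}, $\sigma_k(n-k)=1+k\sigma_k(n-1-k)\le1+(n-1)s(n-1)$ for $k\le n-1$, and $\sigma_n(0)=1$. So $s(n)\le ns(n-1)$, and Proposition~\ref{prop:sandwich} gives $s(n)/n<c(n)\le s(n)$. The formula for $\ln c(n)$ follows from \eqref{eq:M} and \eqref{eq:lns}.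

\emph{A better choice of $\lambda$.} The factor $n$ just lost can be reduced by using the freedom in Proposition~\ref{prop:weights}. Let $k$ attain the maximum in $s(n)$, with $2\le k\le n-1$. Take $r=k$ and $q=n-k\ge1$. The function $\lambda^q(k-\lambda)$ has its maximum at $\lambda=kq/(q+1)$, and this $\lambda$ is at least $1$ because $kq\ge2q\ge q+1$. Using $(1+1/q)^q<e$ and $s(n)=(k^{q+1}-1)/(k-1)$, we get
\[
\lambda^q(r-\lambda)=k^q\Big(\frac q{q+1}\Big)^q\frac k{q+1}\ \ge\ \frac{k^{q+1}}{e(q+1)}\ >\ \frac{(k-1)\,s(n)}{e(n-k+1)} .
\]
Let $m=\lfloor\lambda^q(r-\lambda)\rfloor$. If $m\ge1$, then \eqref{eq:weights} holds and $c(n)\ge m+1$; if $m=0$, then $c(n)\ge m+1$ holds because $c(n)\ge1$. In both cases $c(n)>\lambda^q(r-\lambda)$, which is the stated inequality.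

\emph{The location of the maximizer.} Let $x_1=n/(2\ln n)$. Then $\ln x_1=\ln n-\ln\ln n-\ln2$ and $x_1\ln x_1=n/2+o(n)$, so
\[
\varphi(x_1)=n\ln n-n\ln\ln n-(\ln 2+\tfrac12)n+o(n)\le M-0.19\,n+o(n),
\]
since $\ln2+\frac12-1>0.19$. For large $n$ we have $1<x_1<x_0$, so $\varphi(k)\le\varphi(x_1)$ for all $k\le x_1$, and then \eqref{eq:phi} and \eqref{eq:lns} give $\ln\sigma_k(n-k)\le\ln s(n)-0.19\,n+o(n)<\ln s(n)$. Also $\sigma_n(0)=1<s(n)$. So for large $n$ every maximizer satisfies $x_1<k\le n-1$ and $k\ge2$, and
\[
\frac{s(n)}{c(n)}<\frac{e(n-k+1)}{k-1}\le\frac{en}{x_1-1}=O(\ln n).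
\]
This proves Theorem~\ref{thm:growth}(i).

\section{Small values of $n$}\label{sec:small}

\subsection*{Comparison with $2^n$}
For $n\ge10$ we have $c(n)>s(n-1)\ge2^n$ by Theorem~\ref{thm:answer}. For $n\le7$ the values $s(n)=1,2,3,7,15,40,121$ are at most $2^n$, and $c(n)\le s(n)$. For $n=8$ this argument fails, since stages $3$ and $4$ of Lemma~\ref{lem:stage} ask for $\sigma_3(5)=364$ and $\sigma_4(4)=341$. But Lemma~\ref{lem:stage} is wasteful: it inflates $\rho_{z-1}$ at the start and always uses $z$ copies of the newest relation. When the last entry threatens to become too large, one can mix in the older relation $\rho_{z-1}$, whose last entry is small.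

\begin{proposition}
$c(8)\le248$.
\end{proposition}

\begin{proof}
Let $n=8$, $m=248$. Stages $1$ and $2$ need $\sigma_1(7)=8$ and $\sigma_2(6)=127$, so $\rho_2=(1,3,7,15,31)$ is a relation.

For $z=3$, $d=5$, each line below applies Lemma~\ref{lem:trade} to three relations of length $5$. The last entry of $b$, which is at most $229$, is deleted, and $R_j\in\mathbb N^5$ is the result with a $0$ put in front.
\[
\begin{array}{lll}
\mathbf 1+3\rho_2&=(4,10,22,46,94),&R_1=(0,4,10,22,46)\\
\mathbf 1+3R_1&=(1,13,31,67,139),&R_2=(0,1,13,31,67)\\
\mathbf 1+3R_2&=(1,4,40,94,202),&R_3=(0,1,4,40,94)\\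
\mathbf 1+2R_3+\rho_2&=(2,6,16,96,220),&R_4=(0,2,6,16,96)\\
\mathbf 1+2R_4+\rho_2&=(2,8,20,48,224),&R_5=(0,2,8,20,48)\\
\mathbf 1+3R_5&=(1,7,25,61,145),&R_6=(0,1,7,25,61)\\
\mathbf 1+3R_6&=(1,4,22,76,184),&R_7=(0,1,4,22,76)\\
\mathbf 1+3R_7&=(1,4,13,67,229),&R_8=(0,1,4,13,67)\\
\mathbf 1+3R_8&=(1,4,13,40,202).&
\end{array}
\]
(In the fourth line, three copies of $R_3$ would give the last entry $283$.) The last line shows that $\rho_3=(1,4,13,40)$ is a relation. For $z=4$, $d=4$ we use four relations of length $4$ in each line; the deleted last entries are at most $248$.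
\[
\begin{array}{lll}
\mathbf 1+4\rho_3&=(5,17,53,161),&T_1=(0,5,17,53)\\
\mathbf 1+4T_1&=(1,21,69,213),&T_2=(0,1,21,69)\\
\mathbf 1+3T_2+\rho_3&=(2,8,77,248),&T_3=(0,2,8,77)\\
\mathbf 1+2T_3+2\rho_3&=(3,13,43,235),&T_4=(0,3,13,43)\\
\mathbf 1+4T_4&=(1,13,53,173),&T_5=(0,1,13,53)\\
\mathbf 1+4T_5&=(1,5,53,213),&T_6=(0,1,5,53)\\
\mathbf 1+4T_6&=(1,5,21,213).&
\end{array}
\]
So $\rho_4=(1,5,21)$ is a relation. Stages $5,6,7$ need only $\sigma_5(3)=156$, $\sigma_6(2)=43$ and $\sigma_7(1)=8$. Hence the empty vector is a relation, $0\in\mathcal N$, and Theorem~\ref{thm:char} applies.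
\end{proof}

Since $248\le2^8$, Theorem~\ref{thm:growth}(ii) is proved.

\subsection*{The values $c(1),\dots,c(4)$}
Proposition~\ref{prop:sandwich} and $s(1),s(2),s(3)=1,2,3$ give $c(1)=1$, $c(2)=2$ and $c(3)=3$. For $n=4$ it gives only $4\le c(4)\le7$, and both bounds have to be improved.

\begin{proposition}
$c(4)\le5$.
\end{proposition}

\begin{proof}
Let $n=4$, $m=5$. We apply Lemma~\ref{lem:trade} eight times, starting from the relation $(1,1,1)$ and deleting the last entry of $b$, which never exceeds $5$. The gain over Lemma~\ref{lem:stage} comes from returning to $z=1$ in the fifth line with a relation found at $z=2$.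
\[
\begin{array}{clll}
z&\text{relations used}&b&\text{new relation}\\ \hline
1&(1,1,1)&(2,2,2)&(2,2)\\
1&(0,2,2)&(1,3,3)&(1,3)\\
1&(0,1,3)&(1,2,4)&(1,2)\\
2&(1,2),\ (1,2)&(3,5)&(3)\\
1&(0,0,3)&(1,1,4)&(1,1)\\
2&(1,1),\ (0,3)&(2,5)&(2)\\
2&(0,2),\ (0,2)&(1,5)&(1)\\
3&(1),\ (1),\ (1)&(4)&\text{empty}
\end{array}
\]
So $0\in\mathcal N$, and Theorem~\ref{thm:char} applies.
\end{proof}

\begin{proposition}
$c(4)\ge5$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:free} it suffices to find a proper $4$-closed subset of $\mathbb N^4$. Let $\mathcal N$ be the set of vectors that lie above a permutation of one of the \emph{generators}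
\[
A=(1,1,1,1),\quad B=(0,2,2,2),\quad C=(0,1,2,3),\quad D=(0,0,4,4),\quad E=(0,0,0,5).
\]
Then (a) and (b) hold by construction, and $0\notin\mathcal N$ because no generator is $0$. Let $u+\mathbf e_k$ and $v+4\mathbf e_k$ lie in $\mathcal N$. If $v_k\ge1$, then $u+v\ge u+\mathbf e_k$ lies in $\mathcal N$. So let $v_k=0$.

\emph{Reduction of $v$.} The vector $v+4\mathbf e_k$ lies above a permuted generator whose $k$th entry is at most $4$, so off the coordinate $k$ the vector $v$ lies above a permutation of a generator with one entry $\le4$ deleted. The deletions give $(1,1,1)$ from $A$; $(2,2,2)$ and $(0,2,2)$ from $B$; $(1,2,3)$, $(0,2,3)$, $(0,1,3)$, $(0,1,2)$ from $C$; $(0,4,4)$ and $(0,0,4)$ from $D$; and $(0,0,5)$ from $E$. Each lies above $(1,1,1)$, $(0,1,2)$ or $(0,0,4)$. By (a) we may assume that $v$, off $k$, is a permutation of one of these three vectors.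

\emph{Reduction of $u$.} Let $u+\mathbf e_k\ge\mu$ with $\mu$ a permuted generator. If $\mu_k=0$, then $u\ge\mu$ and $u+v\in\mathcal N$. Otherwise $u\ge\mu-\mathbf e_k$, and by (a) we may assume $u=\mu-\mathbf e_k$. We write the $k$th entry first, followed by a semicolon. The nonzero entries of $A,\dots,E$ give seven cases. A subscript names a generator that lies, after a permutation, below the vector $u+v$.
\begin{itemize}
\item $u=(0;1,1,1)$. Up to permuting the last three entries, the sums are $(0;2,2,2)_B$, $(0;1,2,3)_C$, $(0;1,1,5)_E$.
\item $u=(1;0,2,2)$. If $v$ is nonzero at the entry $0$, then $u+v\ge A$. Otherwise, up to exchanging the last two entries, the sums are $(1;0,3,4)_C$, $(1;0,6,2)_E$.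
\item $u=(0;0,2,3)$. The vector $(1,1,1)$ gives $(0;1,3,4)_C$. The permutations of $(0,1,2)$ give $(0;0,3,5)_E$, $(0;0,4,4)_D$, $(0;1,2,5)_E$, $(0;1,4,3)_C$, $(0;2,2,4)_B$, $(0;2,3,3)_B$. The permutations of $(0,0,4)$ give $(0;4,2,3)_B$, $(0;0,6,3)_E$, $(0;0,2,7)_E$.
\item $u=(1;0,1,3)$. If $v$ is nonzero at the entry $0$, then $u+v\ge A$. Otherwise the sums are $(1;0,2,5)_E$, $(1;0,3,4)_C$, $(1;0,5,3)_E$, $(1;0,1,7)_E$.
\item $u=(2;0,1,2)$. If $v$ is nonzero at the entry $0$, then $u+v\ge A$. Otherwise the sums are $(2;0,2,4)_B$, $(2;0,3,3)_B$, $(2;0,5,2)_E$, $(2;0,1,6)_E$.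
\item $u=(3;0,0,4)$. If $v$ is nonzero at the entry $4$, the sum has an entry at least $5$ and lies above a permutation of $E$. Otherwise, up to exchanging the two middle entries, the sums are $(3;1,2,4)_A$, $(3;4,0,4)_D$.
\item $u=(4;0,0,0)$. Up to permuting the last three entries, the sums are $(4;1,1,1)_A$, $(4;0,1,2)_C$, $(4;0,0,4)_D$.
\end{itemize}
In every case $u+v\in\mathcal N$, so $\mathcal N$ is a proper $4$-closed set.
\end{proof}

The last two propositions give $c(4)=5$, which completes the proof of Theorem~\ref{thm:growth}(iii).

\begin{thebibliography}{1}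

\bibitem{Protasov}
Igor V. Protasov, \emph{Combinatorial Derivation}, arXiv:1210.0696 (2012).

\end{thebibliography}
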